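# Zero-sum partitions with prescribed sizes in Abelian groups with exactly one involution

## 1. Every partition of $n-2$ into parts at least $2$ is realized

Groups are finite, Abelian and written additively, with identity $0$. An *involution* is an element of order $2$; $I(\Gamma)$ denotes the set of involutions of $\Gamma$. A subset $S\subseteq\Gamma$ is *zero-sum* if $\sum_{s\in S}s=0$.

**Theorem 1.** Let $\Gamma$ be a finite Abelian group of order $n$ with $|I(\Gamma)|=1$, let $\iota$ be its involution, and let $R=R(\Gamma)=\Gamma\setminus\{0,\iota\}$.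

1. For all integers $a,b\ge 0$ with $3a+2b=n-2$, the set $R$ can be partitioned into $a$ zero-sum $3$-sets and $b$ zero-sum $2$-sets.
2. For every positive integer $t$ and every integer partition $n-2=m_1+\dots+m_t$ with all $m_i\ge 2$, there is a partition of $R$ into sets $S_1,\dots,S_t$ such that $|S_i|=m_i$ and $\sum_{s\in S_i}s=0$ for every $i$.

Part 2 is posed as a conjecture in Sylwia Cichacz, "Disjoint zero-sum subsets in Abelian groups and its application -- survey", arXiv:2410.22245 (2024). The theorem says that it is true. Part 1 is the form in which we prove it. Later we determine all possible sizes of disjoint zero-sum subsets of $R$ (Corollary 9), and we describe how $R$ splits into symmetric pieces (Theorem 10).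

In plain words: you are handed a list of sizes adding up to $|R|$, none of them equal to $1$. You must cut $R$ into pieces of exactly these sizes, each summing to zero.

The hypotheses are natural. The identity is the only zero-sum $1$-set and it is not in $R$, so parts of size $1$ are impossible. The elements of $R$ are neither $0$ nor of order $2$, so $x\neq -x$ for $x\in R$, and $R=-R$. Hence $R$ is a disjoint union of sets $\{x,-x\}$; in particular $|R|$ is even and $\sum_{x\in R}x=0$, as a partition into zero-sum sets requires.

What does "exactly one involution" say about the group? If the Sylow $2$-subgroup is a direct sum of $r$ nontrivial cyclic groups, the solutions of $2x=0$ form a copy of $\mathbb Z_2^r$, so there are $2^r-1$ involutions. Thus $|I(\Gamma)|=1$ exactly when the Sylow $2$-subgroup is cyclic and nontrivial. From now on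
$$\Gamma=C\oplus H,\qquad C=\mathbb Z_{2^k},\ k\ge 1,\qquad |H|=h \text{ odd},\qquad \iota=(2^{k-1},0).$$
Elements are written $(c,x)$ with $c\in C$, $x\in H$. For a group $L$ of odd order put $L^*=L\setminus\{0\}$. In such a group no nonzero $x$ satisfies $2x=0$, so doubling $x\mapsto 2x$ is a bijection of $L$; we use this constantly. For instance, $\mathbb Z_2\oplus\mathbb Z_3\oplus\mathbb Z_3$ has order $18$, one involution, and is not cyclic.

For cyclic groups we take part 1 as given.

**Fact 2 (cyclic groups, quoted).** If $n$ is an even positive integer and $a,b$ are non-negative integers with $3a+2b=n-2$, then $\mathbb Z_n\setminus\{0,\tfrac n2\}$ can be partitioned into $a$ zero-sum $3$-sets and $b$ zero-sum $2$-sets.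

The work is therefore to pass from cyclic groups to groups with noncyclic $H$.

## 2. Cyclic groups of order up to $14$, by hand

In $\mathbb Z_n$ write $\pm\{a,b,c\}$ for $\{a,b,c,-a,-b,-c\}$.

In $\mathbb Z_2$ the set $R$ is empty. In $\mathbb Z_4$, $R=\{1,-1\}$. In $\mathbb Z_6$, $R=\{\pm1,\pm2\}$ and the possible partitions are $4$ and $2+2$; sets $\{x,-x\}$ and unions of them suffice.

In $\mathbb Z_8$, $R=\pm\{1,2,3\}$. For $3+3$ we use $\{1,2,-3\}$ and $\{-1,-2,3\}$. For $2+2+2$, $4+2$ and $6$ we use sets $\{x,-x\}$ and their unions. One symmetric six-element set handles everything.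

In $\mathbb Z_{10}$, $R=\pm\{1,2,3,4\}$. For $3+3+2$ take $\{1,2,-3\},\{-1,-2,3\},\{4,-4\}$; for $3+5$ merge the last two.

In $\mathbb Z_{14}$, $R=\pm\{1,2,3,4,5,6\}$ has $12$ elements, and the partition $3+3+3+3$ is realized by
$$\{1,-4,3\},\quad \{4,-6,2\},\quad \{6,-1,-5\},\quad \{-3,-2,5\}.$$
Could we have used two symmetric six-element sets $\pm\{a,b,c\}$ with $a+b+c=0$, as in $\mathbb Z_8$? No. Parity is well defined in $\mathbb Z_{14}$, and a zero-sum triple has $0$ or $2$ odd elements. So $\pm\{a,b,c\}$ has $0$ or $4$ odd elements, and two such sets would contain a multiple of $4$ odd elements. But $R(\mathbb Z_{14})$ has six odd elements: $\pm1,\pm3,\pm5$. Keep this obstruction in mind; it returns twice.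

## 3. Twos, threes, and sets that tolerate any mixture

Every integer $m\ge 2$ is $2q$ or $3+2q$ with $q\ge0$. So it is enough to produce $2$-sets and $3$-sets in any admissible quantities and then glue. We give a name to sets that can do this.

**Definition (pair).** A pair is a set $\{x,-x\}$ with $x\ne -x$. The zero-sum $2$-sets contained in $R$ are exactly the pairs.

**Definition (good 6-set).** A good 6-set is a set $\pm\{a,b,c\}=\{a,b,c,-a,-b,-c\}$ of six distinct elements with $a+b+c=0$.

A good 6-set contains neither $0$ nor $\iota$, because $a\ne -a$ and likewise for $b,c$. It splits into two zero-sum $3$-sets, $\{a,b,c\}$ and $\{-a,-b,-c\}$, or into three pairs. Example: $\pm\{1,2,-3\}$ in $\mathbb Z_{10}$.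

**Definition (flexible set).** A set $X\subseteq R$ with $X=-X$ is flexible if for all integers $a,b\ge0$ with $3a+2b=|X|$, it can be partitioned into $a$ zero-sum $3$-sets and $b$ zero-sum $2$-sets.

Since $|X|$ is even, every such $a$ is even. A good 6-set is flexible: the possibilities are $(a,b)=(0,3)$ and $(2,0)$. A union of at most two disjoint pairs is flexible: $|X|\le4$ and $a$ even force $a=0$. Part 1 of Theorem 1 says precisely that $R(\Gamma)$ is flexible.

Flexibility is not preserved by arbitrary disjoint unions. In $\mathbb Z_{16}$ the sets $\pm\{1,3\}$ and $\pm\{5,7\}$ (two pairs each) are flexible. Their union has $8$ elements, so flexibility would require $a=2$, $b=1$; but all its elements are odd, and three odd elements never sum to $0$ in $\mathbb Z_{16}$. If one of the two sizes is divisible by $6$, this trouble disappears.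

**Lemma 3.**

1. If $R(\Gamma)$ is flexible, then part 2 of Theorem 1 holds for $\Gamma$.
2. If $Y,Z$ are disjoint flexible sets and $6\mid|Z|$, then $Y\cup Z$ is flexible.

**Proof of 1: gluing.** Write $m_i=3\varepsilon_i+2q_i$ with $\varepsilon_i\in\{0,1\}$ and $q_i\ge0$, which is possible since $m_i\ge2$. Put $a=\sum\varepsilon_i$ and $b=\sum q_i$; then $3a+2b=n-2=|R|$. Partition $R$ into $a$ zero-sum $3$-sets and $b$ zero-sum $2$-sets, and let $S_i$ be the union of $\varepsilon_i$ of the $3$-sets and $q_i$ of the $2$-sets, each small set being used once.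

**Proof of 2: put as many $3$-sets as possible into $Y$, the others into $Z$.** Clearly $Y\cup Z$ is closed under negation. Let $3a+2b=|Y|+|Z|$, so $a$ is even. Write $|Z|=6g$, let $a_0$ be the largest even integer with $3a_0\le|Y|$, and put $a_1=\min(a,a_0)$. Then $a-a_1$ is even and non-negative.

We need $a-a_1\le 2g$, that is, $a-2g\le\min(a,a_0)$. Clearly $a-2g\le a$. Also $3(a-2g)=3a-|Z|\le|Y|$ and $a-2g$ is even, so $a-2g\le a_0$ by the choice of $a_0$.

Now $|Y|-3a_1$ is even and non-negative, so flexibility of $Y$ gives a partition of $Y$ into $a_1$ zero-sum $3$-sets and otherwise $2$-sets. Likewise $|Z|-3(a-a_1)\ge 6g-6g=0$ is even, so $Z$ splits into $a-a_1$ zero-sum $3$-sets and otherwise $2$-sets. In total there are $a$ zero-sum $3$-sets, hence $b$ zero-sum $2$-sets. $\square$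

Adding good 6-sets one at a time, Lemma 3 gives two consequences. A disjoint union of good 6-sets and at most two pairs is flexible, and a disjoint union of good 6-sets and a flexible set is flexible.

## 4. Lifting from a quotient, and what a leftover pair costs

The natural plan is to solve the problem in a smaller quotient $\Gamma/L$ with $L\le H$ and pull the solution back. (We regard $L\le H$ as the subgroup $0\oplus L$ of $\Gamma$.) Good 6-sets pull back very well.

**Lemma 4 (lifting).** Let $L\le H$ and let $\pi:\Gamma\to\Gamma/L$ be the quotient map. If $T$ is a good 6-set in $\Gamma/L$, then $\pi^{-1}(T)$ is a disjoint union of $|L|$ good 6-sets.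

**Proof.** Let $T=\pm\{A,B,D\}$ with $A+B+D=0$ in $\Gamma/L$, where $A,B,D$ are cosets of $L$. Choose $a\in A$ and $b\in B$ and put $c=-a-b$; then $c\in D$. For $u\in L$ consider
$$\pm\{a+u,\ b+u,\ c-2u\}.$$
The triple sums to $a+b+c+2u-2u=0$. Its elements and their negatives lie in the six distinct cosets $A,B,D,-A,-B,-D$, so the six elements are distinct and the set is a good 6-set. As $u$ runs over $L$, the elements $a+u$ run bijectively over $A$, the elements $b+u$ over $B$, and, because doubling is a bijection of $L$, the elements $c-2u$ over $D$; the negatives do the same for $-A,-B,-D$. So the $|L|$ sets are disjoint and cover $\pi^{-1}(T)$. $\square$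

Example: $\Gamma=\mathbb Z_{24}$, $L=\{0,8,16\}$, $\Gamma/L\cong\mathbb Z_8$, $T=\pm\{1,2,-3\}$. The lift consists of $\pm\{1,2,-3\}$, $\pm\{9,10,5\}$ and $\pm\{17,18,13\}$. They cover all residues not divisible by $4$, and $R(\mathbb Z_{24})$ has left over just the two pairs $\pm4,\pm8$.

Now try the plan on $\Gamma=\mathbb Z_2\oplus\mathbb Z_5^2$, with $n=50$ and $|R|=48$. Take $|L|=5$ with $\Gamma/L\cong\mathbb Z_{10}$. The set $R(\mathbb Z_{10})$ has $8$ elements, so a partition of it into zero-sum $3$-sets and $2$-sets has at most two $3$-sets, and a pair $\{A,-A\}$ always remains. The preimage $A\cup(-A)$ has $10$ elements. A sum of three elements from it lies in one of the cosets $\pm A$, $\pm3A$. Since $A\neq0$ has order dividing $10$, neither $A$ nor $3A$ is zero in $\Gamma/L$. So *no* zero-sum $3$-set lies inside the preimage of a leftover pair. Working inside preimages of the pieces, we get at most $10$ zero-sum $3$-sets from the $30$ elements over the two $3$-sets, none over the pair, and at most $2$ from the $8$ elements of $R$ lying over $\{0,5\}$. That is $12$,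 while the partition of $48$ into sixteen $3$'s needs $16$.

So the plan stops at leftover pairs: one pair downstairs becomes $|L|$ pairs upstairs with no $3$-set inside. The cure is to use a quotient $C\oplus Q$ in which *everything* outside $C\oplus0$ is a union of good 6-sets. Then nothing is lost, and what remains of $\Gamma$ is the subgroup $C\oplus L$ lying over $C\oplus 0$, to which induction applies.

Which $Q$ can work? The number $2^k(|Q|-1)$ must be divisible by $6$, so $|Q|\equiv1\pmod 3$. This excludes $Q=\mathbb Z_p$ for $p\equiv2\pmod3$, such as $p=5$. Even with $|Q|\equiv1\pmod3$ there can be trouble: for $k=1$ and $Q=\mathbb Z_7$, the set outside $C\oplus0$ is $R(\mathbb Z_{14})$, which the parity argument of Section 2 forbids. But for $Q=\mathbb Z_p^2$ with $p\ge5$ prime, $p^2\equiv1\pmod{24}$: the square of an odd number is $1$ modulo $8$, and $3\nmid p$ gives $p^2\equiv1\pmod3$. Moreover, if $H$ is not cyclic and $3\nmid h$, then $H$ has such a quotient. So $\mathbb Z_p^2$ is the right target for $p\ge5$. For $p=3$ the count fails, since $2^k(9-1)$ is not divisible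 by $3$; groups with $3\mid h$ will be treated separately.

## 5. Lowering the exponent of the $2$-part by two

We want to treat only small $k$. The following lemma peels off all elements whose first coordinate is not divisible by $4$.

**Lemma 5.** Let $k\ge3$ and
$$\Gamma'=\{(c,x)\in\mathbb Z_{2^k}\oplus H:\ c\equiv0\bmod 4\}\cong\mathbb Z_{2^{k-2}}\oplus H.$$
Then $\Gamma\setminus\Gamma'$ is a disjoint union of good 6-sets, each of which is contained either in $\{x=0\}$ or in $\{x\ne0\}$.

**Proof.** Let $O=\{(c,x):c\text{ odd}\}$ and $E=\{(c,x):c\equiv2\bmod4\}$, so $\Gamma\setminus\Gamma'=O\cup E$.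

**Step 1: zero-sum triples with two elements in $O$ and one in $E$.** For $u\in O$ put
$$T_u=\{u,\ u+\iota,\ -(2u+\iota)\}.$$
Its sum is $0$. The first two elements lie in $O$, since $2^{k-1}$ is even, and they are distinct. If $u=(c,x)$, the third has first coordinate $-(2c+2^{k-1})$; here $2c\equiv2\pmod4$, and $2^{k-1}\equiv0\pmod4$ because $k\ge3$. So the third element lies in $E$.

**Step 2: the triples partition $O\cup E$.** Since $2\iota=0$, we have $T_{u+\iota}=T_u$, and the first two elements of $T_u$ form a coset of $\langle\iota\rangle$ in $O$. The map $u\mapsto-(2u+\iota)$ is constant on these cosets. It takes different values on different cosets, because $2u=2v$ implies $u-v\in\{0,\iota\}$. The number of cosets is $\tfrac12\cdot2^{k-1}h=2^{k-2}h=|E|$. So the map is a bijection from the cosets to $E$, and the distinct triples $T_u$ partition $O\cup E$.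

**Step 3: join $T_u$ with its negative.** We have $-T_u=\{-u,\,-u+\iota,\,2u+\iota\}=T_{-u}$, since $-(2(-u)+\iota)=2u-\iota=2u+\iota$. If $T_u=T_{-u}$, comparing the elements in $O$ gives $-u\in\{u,u+\iota\}$, so $2u\in\{0,\iota\}$. But $c$ is odd, so the first coordinate $2c$ of $2u$ has order $2^{k-1}\ge4$ in $\mathbb Z_{2^k}$; contradiction. Hence $T_u$ and $T_{-u}$ are different members of the partition, so they are disjoint, and $T_u\cup T_{-u}=\pm T_u$ is a good 6-set. These 6-sets partition $O\cup E$.

**Step 4: the last claim.** If $u=(c,x)$, the $H$-coordinates in $\pm T_u$ are $\pm x$ and $\pm2x$, and $2x=0$ exactly when $x=0$. $\square$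

Example: in $\mathbb Z_8$, $T_1=\{1,5,2\}$ and $T_{-1}=T_7=\{7,3,6\}$.

Since $\iota=(2^{k-1},0)\in\Gamma'$ for $k\ge3$, we get
$$R(\Gamma)=(\Gamma\setminus\Gamma')\sqcup R(\Gamma'),\tag{1}$$
where $\Gamma'\cong\mathbb Z_{2^{k-2}}\oplus H$ again has $\iota$ as its only involution.

## 6. The group $\mathbb Z_{2^k}\oplus\mathbb Z_p^2$ for $p\ge5$, via multiplication in a field

Here is the target announced in Section 4. The device is to view $\mathbb Z_p^2$ as the additive group of the field with $p^2$ elements: multiplication by an element $\omega$ of order $3$ turns one zero-sum triple into three, and $1+\omega+\omega^2=0$ gives further triples.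

**Lemma 6.** Let $p\ge5$ be prime, $q=p^2$, $F=GF(q)$ with additive group $\mathbb Z_p^2$, and $k\ge1$. Then $(\mathbb Z_{2^k}\oplus F)\setminus(\mathbb Z_{2^k}\oplus0)$ is a disjoint union of good 6-sets.

**Step 1: set up the blocks.** Recall that $F^*=F\setminus\{0\}$ is cyclic of order $q-1$ under multiplication, and $24\mid q-1$. Let $g$ generate $F^*$ and let $\omega\in F^*$ have order $3$; from $\omega^3-1=(\omega-1)(\omega^2+\omega+1)=0$ and $\omega\ne1$ we get $1+\omega+\omega^2=0$. Put
$$W=\langle\omega\rangle,\qquad U=\langle-\omega\rangle=W\cup(-W),\qquad |U|=6,\qquad M=\frac{q-1}6,\qquad 4\mid M.$$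
(Since $-1$ has order $2$ and $\omega$ has order $3$, $-\omega$ has order $6$.) Let $\lambda:F^*\to\mathbb Z_M$ be the homomorphism $g^j\mapsto j\bmod M$. It is well defined as $M\mid q-1$. Its kernel is the unique subgroup of order $6$ of the cyclic group $F^*$, which is $U$. So $\lambda(z)$ records exactly which coset $zU$ contains $z$, and $\lambda(-z)=\lambda(z)$. Since $M$ is even, the parity of an element of $\mathbb Z_M$ makes sense. Since $g$ has order at least $24$, the elements $1-g$, $1+g$, $1-g^2$ are nonzero. Throughout, $r$ runs over $0,1,2$.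

For $e\in\mathbb Z_{2^k}$ with $2e=0$ and $z\in F^*$ put
$$B_e(z)=\{e\}\times zU=\pm\{(e,\omega^rz):r=0,1,2\}.$$
This six-element block depends only on $\lambda(z)$, and for fixed $e$ the $M$ blocks $B_e(z)$ partition $\{e\}\times F^*$. For $e=0$ each block is itself a good 6-set, because $z+\omega z+\omega^2z=0$. For $e\neq0$ this fails: three elements at level $e$ have first coordinates summing to $3e=e\ne0$. So the other levels must be mixed.

**Step 2: the case $k=1$, by pairing the level-1 blocks.** For $0\le i<M/2$ consider the three sets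
$$\pm\{(1,\omega^rg^{2i}),\ (1,-\omega^rg^{2i+1}),\ (0,-\omega^rg^{2i}(1-g))\},\qquad r=0,1,2.$$
The first coordinates sum to $2=0$ in $\mathbb Z_2$, and the second to $\omega^rg^{2i}\bigl(1-g-(1-g)\bigr)=0$. As $r$ varies, the first members and their negatives run once through $B_1(g^{2i})$, the second through $B_1(g^{2i+1})$, and the third through $B_0(g^{2i}(1-g))$. These three blocks are disjoint, so we have three disjoint good 6-sets whose union is
$$B_1(g^{2i})\cup B_1(g^{2i+1})\cup B_0(g^{2i}(1-g)).$$
As $i$ varies, $2i$ and $2i+1$ run through $0,\dots,M-1$, so each $B_1$-block is used exactly once. The $B_0$-blocks used have $\lambda=2i+\lambda(1-g)$ with $0\le 2i<M$, so they are distinct. Each unused $B_0$-block is a good 6-set. All of $\mathbb Z_2\times F^*$ is covered.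

For $p=5$: $M=4$, there are $8$ blocks, the values $i=0,1$ consume four $B_1$-blocks and two $B_0$-blocks, and two $B_0$-blocks remain.

**Step 3: blocks for $k=2$.** Now the first coordinate is in $\mathbb Z_4$. The blocks $B_0(z),B_2(z)$ are as above. For the odd levels put
$$D(z)=\pm\{(1,\omega^rz):r=0,1,2\}=\bigl(\{1\}\times zW\bigr)\cup\bigl(\{3\}\times(-zW)\bigr).$$
It depends only on the coset $zW$. As $F^*/W$ is cyclic of order $2M$, generated by $gW$, the blocks $D(g^j)$, $0\le j<2M$, partition $\{1,3\}\times F^*$. So there are $2M$ blocks $D$, and $M$ blocks each of types $B_2$ and $B_0$. Let $s=\lambda(1+g)$ and $d=\lambda(1-g)$, so $\lambda(1-g^2)=s+d$.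

It is tempting to feed all pairs $D(g^{2i}),D(g^{2i+1})$, $0\le i<M$, into level $2$, using $1+1+2=0$. The $B_2$-blocks needed would have $\lambda=2i+s$. As $M$ is even, this hits every class of the parity of $s$ twice and the other parity never. So we send half of the pairs to level $2$ and half to level $0$, and take care of the missing parity class at level $2$ separately.

**Step 4: the case $k=2$, four families.** Each family below consists of good 6-sets.

(a) For $0\le i<M/2$:
$$\pm\{(1,\omega^rg^{2i}),\ (1,\omega^rg^{2i+1}),\ (2,-\omega^rg^{2i}(1+g))\}.$$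
First coordinates: $1+1+2=0$. Second: $\omega^rg^{2i}(1+g-(1+g))=0$. For fixed $i$, the three values of $r$ partition $D(g^{2i})\cup D(g^{2i+1})\cup B_2(g^{2i}(1+g))$.

(b) For $M/2\le i<M$:
$$\pm\{(1,\omega^rg^{2i}),\ (-1,-\omega^rg^{2i+1}),\ (0,-\omega^rg^{2i}(1-g))\}.$$
First coordinates: $1-1+0=0$. Second: $\omega^rg^{2i}(1-g-(1-g))=0$. Since $(-1,-\omega^rg^{2i+1})=-(1,\omega^rg^{2i+1})$, these partition $D(g^{2i})\cup D(g^{2i+1})\cup B_0(g^{2i}(1-g))$.

Together, (a) and (b) use every $D(g^j)$, $0\le j<2M$, exactly once. The $B_2$-blocks in (a) have $\lambda=2i+s$, $0\le i<M/2$: these are all classes with $\lambda\equiv s\pmod2$, once each. The $B_0$-blocks in (b) have $\lambda=2i+d$, $M/2\le i<M$: these are all classes with $\lambda\equiv d\pmod2$, once each.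

(c) This family clears the rest of level $2$. Let $\tilde s$ be an integer representing $s$. For $0\le i<M/4$ let $j=\tilde s+1+4i$ and take
$$\pm\{(2,\omega^rg^j),\ (2,-\omega^rg^{j+2}),\ (0,-\omega^rg^j(1-g^2))\}.$$
First coordinates: $2+2+0=0$. Second: $\omega^rg^j(1-g^2-(1-g^2))=0$. These partition $B_2(g^j)\cup B_2(g^{j+2})\cup B_0(g^j(1-g^2))$; the two $B_2$-blocks differ because $M\ge4$. As $4\mid M$, the values $j,j+2$ run modulo $M$ through all classes $\equiv s+1\pmod2$, once each. So level $2$ is now finished. The $B_0$-blocks used have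
$$\lambda=(s+1+4i)+(s+d)=2s+1+4i+d\equiv d+1\pmod 2.$$
They are distinct, since $0\le4i<M$, and they differ from those in (b) by parity.

(d) Each $B_0$-block not used in (b) or (c) is a good 6-set.

So $\mathbb Z_4\times F^*$ is a disjoint union of good 6-sets.

**Step 5: the case $k\ge3$, by induction.** Apply Lemma 5 with $H=F$. The good 6-sets there that lie in $\{x\ne0\}$ partition the elements $(c,x)$ with $x\neq0$, $c\not\equiv0\pmod4$. The elements with $x\ne0$ and $c\equiv0\pmod4$ form, up to isomorphism, $(\mathbb Z_{2^{k-2}}\oplus F)\setminus(\mathbb Z_{2^{k-2}}\oplus0)$, which is covered by induction on $k$. $\square$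

## 7. Sequences whose terms and consecutive differences both represent all pairs

Now let $3\mid h$, and choose $L\le H$ of index $3$ and $a\in H\setminus L$. The cosets of $L$ are $L$, $a+L$, $-a+L$. An obvious source of zero-sum triples is
$$(a+u)-(a+v)+(v-u)=0,\qquad u,v\in L,$$
with one element in each coset. To use these without repetition we must choose disjoint $2$-sets $\{u,v\}$ whose differences run through the pairs of $L^*$ exactly once, on each level of the $2$-part. The following lemma supplies the differences.

**Lemma 7.** Every Abelian group $L$ of odd order $2m+1$ has a sequence $y_0=0,y_1,\dots,y_m$ with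
$$L^*=\{\pm y_i:1\le i\le m\}=\{\pm(y_i-y_{i-1}):1\le i\le m\}.$$

Since $|L^*|=2m$, both equalities mean that each pair of $L^*$ is represented exactly once. Example: in $\mathbb Z_7$ the sequence $0,3,1,2$ has differences $3,-2,1$.

**Proof.** Induction on the number of cyclic factors; for trivial $L$ take the sequence $y_0=0$. Let $L=\mathbb Z_s\oplus K$ with $s=2d+1\ge3$, and let $x_0=0,x_1,\dots,x_{q}$ be such a sequence for $K$, $|K|=2q+1$. Let $\theta\in\mathbb Z_s$ be the element with $2\theta=d$.

**Step 1: a zigzag that handles $\mathbb Z_s\oplus0$.** For indices from $0$ to $d$ let $c_{2i}=i$ and $c_{2i+1}=d-i$; that is, $0,d,1,d-1,\dots$. As integers, $c_0,\dots,c_d$ are $0,\dots,d$ in some order: the even indices give $0,\dots,\lfloor d/2\rfloor$, and the odd ones give $d$ down to $\lfloor d/2\rfloor+1$. Further, $c_{2i+1}-c_{2i}=d-2i$ and $c_{2i}-c_{2i-1}=i-(d-i+1)=-(d+1-2i)$, so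
$$|c_j-c_{j-1}|=d+1-j\qquad(1\le j\le d).$$
For the last term: if $d=2i$, then $c_d=i$ and $2c_d=d$. If $d=2i+1$, then $c_d=d-i=i+1$ and $2c_d=d+1\equiv-d\pmod s$. As doubling is injective in $\mathbb Z_s$, $c_d=\eta\theta$ with $\eta\in\{1,-1\}$.

**Step 2: an ordering of $\mathbb Z_s$ with distinct nonzero consecutive sums.** Let
$$b_{2i+1}=-\theta+i\ (0\le i\le d),\qquad b_{2i}=-\theta+d+i\ (1\le i\le d).$$
The values are $-\theta$ plus $0,\dots,d$ and $-\theta$ plus $d+1,\dots,2d$, so $b_1,\dots,b_s$ is a permutation of $\mathbb Z_s$. Using $2\theta=d$,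
$$b_{2i+1}+b_{2i+2}=-2\theta+d+2i+1=2i+1\ (0\le i\le d-1),\qquad b_{2i}+b_{2i+1}=-2\theta+d+2i=2i\ (1\le i\le d).$$
So the $s-1$ consecutive sums are $1,2,\dots,2d$ in some order, that is, all nonzero elements of $\mathbb Z_s$, once each. Also $b_1=-\theta$ and $b_s=-\theta+d=\theta$. The reversed sequence has the same consecutive sums and runs from $\theta$ to $-\theta$.

**Step 3: assemble the sequence for $L$.** Start with $(c_0,0),\dots,(c_d,0)$. Then for $i=1,\dots,q$ append the block
$$(-1)^{j-1}\bigl(\beta^{(i)}_j,\ x_i\bigr),\qquad j=1,\dots,s,$$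
where each $\beta^{(i)}$ is $b$ or its reversal, chosen so that $\beta^{(1)}_1=c_d=\eta\theta$ and $\beta^{(i+1)}_1=\beta^{(i)}_s$. This is possible, since $b$ and its reversal start at $-\theta$ and at $\theta$, respectively, and every block ends at $\theta$ or $-\theta$. As $|L|=s(2q+1)=2(qs+d)+1$, we have $m=qs+d$, and the sequence has $d+1+qs=m+1$ terms, the first being $0$.

**Step 4: the terms.** Up to sign, the terms after the first are $(c,0)$ for $c=1,\dots,d$, and $(\beta,x_i)$ for all $\beta\in\mathbb Z_s$ and $1\le i\le q$. The former represent each pair of $\mathbb Z_s^*\times0$ once. The latter represent each pair of $\mathbb Z_s\times K^*$ once, as $\{\pm x_i\}=K^*$ without repetition.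

**Step 5: the differences.** Up to sign, they are as follows.

- In the first part: $(1,0),\dots,(d,0)$, each once, by Step 1. They represent the pairs of $\mathbb Z_s^*\times0$.
- Inside block $i$: term $j+1$ minus term $j$ is $(-1)^j(\beta^{(i)}_j+\beta^{(i)}_{j+1},\,2x_i)$. By Step 2 these are, up to sign, $(z,2x_i)$ for all $z\ne0$. As $\{\pm2x_i\}=K^*$ without repetition, over all $i$ they represent each pair of $\mathbb Z_s^*\times K^*$ once.
- At the junctions: since $s$ is odd, the last term of block $i$ is $+(\beta^{(i)}_s,x_i)$, and the first term of a block always has sign $+$. By the choice of the $\beta^{(i)}$, the junction differences are $(0,x_i-x_{i-1})$ for $1\le i\le q$, where the first junction, from $(c_d,0)$ to $(\beta^{(1)}_1,x_1)$, gives $(0,x_1-x_0)$. They represent each pair of $0\times K^*$ once.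

So each pair of $L^*$ occurs exactly once among the differences. $\square$

Example: $L=\mathbb Z_3\oplus\mathbb Z_3$. Here $d=1$, $\theta=2$, the zigzag is $0,1$, $b=(1,0,2)$, and $x_0,x_1=0,1$. The result is $(0,0),(1,0),(1,1),(0,2),(2,1)$, with differences $(1,0),(0,1),(2,1),(2,2)$. Both lists represent the four pairs.

## 8. The case $3\mid h$: good 6-sets and two pairs

**Lemma 8.** If $k\in\{1,2\}$ and $3\mid h$, then $R(\Gamma)$ is a disjoint union of good 6-sets and two pairs.

**Proof.** Let $L\le H$ have index $3$ (it exists because $3\mid h$), let $a\in H\setminus L$, so $H=L\sqcup(a+L)\sqcup(-a+L)$. Let $|L|=2m+1$ and take $y_0,\dots,y_m$ from Lemma 7.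

**Step 1: the case $k=1$, choosing disjoint $2$-sets in $V=\mathbb Z_2\times L$.** We want, for each $1\le i\le m$, one *pure* $2$-set $\{(e,u),(e,v)\}$ and one *cross* $2$-set $\{(e,u),(1-e,v)\}$, both with $v-u=\pm(y_i-y_{i-1})$, and all $2m$ of them disjoint. The pure ones will account for $\{0\}\times L^*$, the cross ones for $\{1\}\times L^*$.

Let stage $0$ be $\{(0,0),(1,0)\}$ and stage $i\ge1$ the four elements $(e,\pm y_i)$, $e\in\mathbb Z_2$. The stages partition $V$. We proceed stage by stage, so that after handling index $i$ exactly two elements of stage $i$ are unused, and they form either a *column* $\{(e,y_i),(e,-y_i)\}$ or a *diagonal* $\{(0,\sigma y_i),(1,-\sigma y_i)\}$ with $\sigma=\pm1$. Stage $0$ is a diagonal, with $\sigma=1$.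

- From a column at stage $i$: take the pure set $\{(e,y_i),(e,y_{i+1})\}$ and the cross set $\{(e,-y_i),(1-e,-y_{i+1})\}$. Unused at stage $i+1$ are $(e,-y_{i+1})$ and $(1-e,y_{i+1})$, a diagonal.
- From a diagonal at stage $i$: take the pure set $\{(0,\sigma y_i),(0,\sigma y_{i+1})\}$ and the cross set $\{(1,-\sigma y_i),(0,-\sigma y_{i+1})\}$. Unused at stage $i+1$ are $(1,\pm y_{i+1})$, a column.

In each case both differences are $\pm(y_{i+1}-y_i)$. At the end $4m$ of the $4m+2$ elements of $V$ have been used; two elements $(e',w')$ and $(e'',w'')$ are left.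

**Step 2: the case $k=1$, from $2$-sets to good 6-sets.** For a pure and for a cross $2$-set take, respectively,
$$\pm\{(e,a+u),\ -(e,a+v),\ (0,v-u)\},\qquad \pm\{(e,a+u),\ -(1-e,a+v),\ (1,v-u)\}.$$
The $H$-coordinates sum to $0$ in both. The first coordinates sum to $0$ in the pure case and to $e-(1-e)+1=2e=0$ in the cross case. Now check coverage. The elements $\pm(e,a+u)$, $(e,u)\in V$, are all distinct and form $\mathbb Z_2\times(H\setminus L)$, since $-(a+L)=-a+L$. Our $2$-sets are disjoint, so each such element is used at most once, and the unused ones form exactly the two pairs $\pm(e',a+w')$, $\pm(e'',a+w'')$. By Lemma 7, the elements $\pm(0,v-u)$ from pure sets cover $\{0\}\times L^*$ exactly once, and the elements $\pm(1,v-u)$ from cross sets cover $\{1\}\times L^*$ exactly once. So the sets are disjoint good 6-sets, and together with two pairs they partition $R$.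

**Step 3: the case $k=2$, by explicit families.** Take

(a) for $u\in L$: $\ \pm\{(1,a+u),\ (0,a+u),\ -(1,2a+2u)\}$;

(b) for $1\le i\le m$: $\ \pm\{(1,-y_{i-1}),\ (1,y_i),\ (2,y_{i-1}-y_i)\}$;

(c) for $1\le i\le m$: $\ \pm\{(2,a+y_i),\ -(2,a-y_i),\ (0,-2y_i)\}$.

The triples are zero-sum: the first coordinates give $1+0-1$, $1+1+2$ and $2-2+0$, all $0$ in $\mathbb Z_4$. The $H$-coordinates give $(a+u)+(a+u)-(2a+2u)$, $-y_{i-1}+y_i+y_{i-1}-y_i$ and $a+y_i-a+y_i-2y_i$, all $0$.

Coverage of (a). Recall $-(1,x)=(3,-x)$ and $2a+L=-a+L$. The elements $\pm(1,a+u)$ cover $\{1\}\times(a+L)$ and $\{3\}\times(-a+L)$. As $2u$ runs over $L$, the elements $\pm(1,2a+2u)$ cover $\{1\}\times(-a+L)$ and $\{3\}\times(a+L)$. The elements $\pm(0,a+u)$ cover $\{0\}\times(H\setminus L)$. So (a) covers $\{1,3\}\times(H\setminus L)$ and $\{0\}\times(H\setminus L)$, each element exactly once.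

Coverage of (b). The elements $-y_0,-y_1,\dots,-y_{m-1},y_1,\dots,y_m$ are all elements of $L$ except $-y_m$, each once. So (b) covers exactly once $\{1,3\}\times L$ minus the pair $\pm(1,-y_m)$, and, by the difference property in Lemma 7, $\{2\}\times L^*$.

Coverage of (c). The elements are $(2,a\pm y_i)$, $(2,-a\pm y_i)$ and $(0,\pm2y_i)$. As $L^*=\{\pm y_i\}=\{\pm2y_i\}$, (c) covers exactly once $\{2\}\times(H\setminus L)$ minus the pair $\pm(2,a)$, and $\{0\}\times L^*$.

Altogether every element of $R=(\mathbb Z_4\times H)\setminus\{(0,0),(2,0)\}$ is covered exactly once, except for the two pairs $\pm(1,-y_m)$ and $\pm(2,a)$. In particular the six elements of each listed set are distinct, so the sets are good 6-sets. $\square$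

Example for $k=1$: $\Gamma=\mathbb Z_2\oplus\mathbb Z_3^2$, elements written $(e;i,j)$, $L=\{(i,j):i=0\}$, $a=(1,0)$, and the sequence $0,1$ in the second $\mathbb Z_3$. The first move starts from a diagonal and gives the good 6-sets
$$\pm\{(0;1,0),\,-(0;1,1),\,(0;0,1)\},\qquad \pm\{(1;1,0),\,-(0;1,-1),\,(1;0,-1)\}.$$
The leftover pairs are $\pm(1;1,1)$ and $\pm(1;1,-1)$; indeed $16=6+6+2+2$.

## 9. Assembling the proof of Theorem 1

By Lemma 3(1) it suffices to show that $R(\Gamma)$ is flexible.

**Step 1: the case $3\mid h$, directly.** While $k\ge3$, use (1): by Lemma 5, $\Gamma\setminus\Gamma'$ is a disjoint union of good 6-sets, and $\Gamma'\cong\mathbb Z_{2^{k-2}}\oplus H$ has the same $H$. After finitely many such reductions $k\in\{1,2\}$, and Lemma 8 applies. So $R(\Gamma)$ is a disjoint union of good 6-sets and two pairs, which is flexible by Lemma 3(2).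

**Step 2: the case $3\nmid h$, by induction on $h$.** If $H$ is cyclic, then $\Gamma=C\oplus H$ is cyclic because $|C|$ and $|H|$ are coprime, and the claim is exactly Fact 2.

If $H$ is not cyclic, some Sylow $p$-subgroup of $H$ is not cyclic. As $h$ is odd and $3\nmid h$, we have $p\ge5$. Then $H/pH\cong\mathbb Z_p^r$ with $r\ge2$, so $H$ has a quotient $H/L\cong\mathbb Z_p^2$. Consider $\pi:\Gamma\to\Gamma/L\cong C\oplus\mathbb Z_p^2$. By Lemma 6, the complement of $C\oplus0$ in $\Gamma/L$ is a disjoint union of good 6-sets. The preimage of $C\oplus0$ is $C\oplus L$, so by Lemma 4 the set $\Gamma\setminus(C\oplus L)$ is a disjoint union of good 6-sets. Since $0,\iota\in C\oplus L$,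
$$R(\Gamma)=\bigl(\Gamma\setminus(C\oplus L)\bigr)\sqcup R(C\oplus L).\tag{2}$$
The group $C\oplus L$ has the unique involution $\iota$, and $|L|=h/p^2$ is smaller than $h$, odd, and not divisible by $3$. By induction $R(C\oplus L)$ is flexible, and by Lemma 3(2) so is $R(\Gamma)$. $\blacksquare$

## 10. All sizes of disjoint zero-sum subsets of $R$

If the sets need not cover $R$, which sizes can occur? Only one extra total is forbidden.

**Corollary 9.** Let $\Gamma$ be a finite Abelian group of order $n$ with exactly one involution. Positive integers $m_1,\dots,m_t$ are the sizes of pairwise disjoint zero-sum subsets of $R(\Gamma)$ if and only if all $m_i\ge2$, $\sum m_i\le n-2$ and $\sum m_i\ne n-3$.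

**Proof.** *Sufficiency.* Let $\rho=n-2-\sum m_i$. By assumption $\rho=0$ or $\rho\ge2$. If $\rho\ge2$, add $\rho$ as a further part. Apply Theorem 1, and forget the set of size $\rho$ if it was added.

*Necessity.* Since $0\notin R$, each $m_i\ge2$; disjointness gives $\sum m_i\le|R|=n-2$. If $\sum m_i=n-3$, exactly one element of $R$ is uncovered. It equals $\sum_{x\in R}x$ minus the sums of the given sets, that is, $0$; but $0\notin R$. $\square$

## 11. How far good 6-sets alone can go

In the case $3\mid h$ we found that $R$ consists of good 6-sets and two pairs. Is $R$ always a union of good 6-sets and at most two pairs? Section 2 says no: in $\mathbb Z_{14}$ the leftover would be $12-6g\in\{0,2,4\}$ elements, so zero, and parity forbids two good 6-sets. The four triples found there show the replacement.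

**Definition (core).** A core is a set $\pm\{x,y,z,\,x-y,\,y-z,\,z-x\}$ of $12$ distinct elements.

A core splits into four zero-sum $3$-sets
$$\{x,-y,y-x\},\quad\{y,-z,z-y\},\quad\{z,-x,x-z\},\quad\{x-y,\,y-z,\,z-x\}.$$
It also contains the good 6-set $\pm\{x,-y,y-x\}$, whose complement in the core is three pairs; and it is a union of six pairs. So it can be cut using $4$, $2$ or $0$ zero-sum $3$-sets, and it is flexible. Example: $x=1,y=4,z=6$ in $\mathbb Z_{14}$ has differences $-3,-2,5$, so the core is all of $R(\mathbb Z_{14})$, cut in Section 2 into exactly these four triples.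

**Theorem 10.** Let $\Gamma$ be Abelian of order $n$ with exactly one involution.

1. If $n\not\equiv14,20\pmod{24}$, then $R(\Gamma)$ is a disjoint union of good 6-sets and at most two pairs.
2. If $n\equiv14,20\pmod{24}$, then no such partition exists, but $R(\Gamma)$ is a disjoint union of good 6-sets and exactly one core.

Consequently the maximum number of disjoint good 6-sets in $R(\Gamma)$ is $\lfloor(n-2)/6\rfloor$ in case 1 and $(n-8)/6$ in case 2.

By Lemma 3, Theorem 10 again implies Theorem 1. Its proof does not use Fact 2; instead it quotes three published theorems.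

- Skolem (Math. Scand. 5, 1957): if $t\equiv0,1\pmod4$, then $\{1,\dots,3t\}$ can be partitioned into triples $\{a,b,c\}$ with $a+b=c$.
- O'Keefe (Math. Scand. 9, 1961): if $t\equiv2,3\pmod4$, the same holds for $\{1,\dots,3t-1,3t+1\}$.
- Simpson (Discrete Math. 44, 1983): if $d$ is odd, $m\ge2d-1$ and $m\equiv0,1\pmod4$, the same holds for $\{d,\dots,d+3m-1\}$.

**Step 1: nonexistence in case 2, by parity.** Let $n\equiv14$ or $20\pmod{24}$. Then $6\mid n-2$, so in a partition into good 6-sets and $\ell\le2$ pairs we have $6\mid2\ell$, so $\ell=0$ and $R$ is a union of good 6-sets. Let $\chi:\Gamma\to\mathbb Z_2$ be the surjective homomorphism $(c,x)\mapsto c\bmod2$. A zero-sum $3$-set has $0$ or $2$ elements with $\chi=1$, and $\chi(-x)=\chi(x)$, so a good 6-set has $0$ or $4$. Hence $4$ divides $N_1=|\{x\in R:\chi(x)=1\}|$.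

If $n\equiv14\pmod{24}$, then $n\equiv2\pmod4$, so $k=1$ and $\chi(\iota)=1$; thus $N_1=n/2-1\equiv6\pmod{12}$. If $n\equiv20\pmod{24}$, then $n\equiv4\pmod8$, so $k=2$ and $\chi(\iota)=0$; thus $N_1=n/2\equiv10\pmod{12}$. Both are $\equiv2\pmod4$, a contradiction.

**Step 2: existence when $3\mid n$.** As $14\equiv20\equiv2\pmod3$, we are in case 1, and Step 1 of Section 9 shows that $R(\Gamma)$ is a disjoint union of good 6-sets and two pairs.

**Step 3: when $3\nmid n$, reduce to cyclic groups.** As long as $H$ is not cyclic, (2) splits off good 6-sets and replaces $\Gamma$ by $C\oplus L$, of order $n/p^2$ with $p\ge5$ prime. Since $p^2\equiv1\pmod{24}$, the residue of the order modulo $24$ does not change. Pairs and cores in the subgroup are pairs and cores in $\Gamma$. So we may assume $\Gamma=\mathbb Z_n$ with $n$ even and $3\nmid n$. The pairs in $R$ are represented by $1,\dots,N$ with $N=n/2-1$. If distinct $a,b,c\in\{1,\dots,N\}$ satisfy $a+b=c$ or $a+b+c=n$, then $\{\pm a,\pm b,\pm c\}$ is a good 6-set (as $\pm\{a,b,-c\}$ or $\pm\{a,b,c\}$).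

**Step 4: cyclic groups in case 1.** If $n=6t+4$, then $N=3t+1$ and $n\not\equiv14,20\pmod{24}$, because $14\equiv20\equiv2\pmod6$. By Skolem if $t\equiv0,1\pmod4$, and by O'Keefe if $t\equiv2,3\pmod4$, all of $1,\dots,N$ except $3t+1$, respectively $3t$, is partitioned into triples with $a+b=c$ (for $t=0$ there are no triples). One pair is left. If $n=6t+2$, then $N=3t$. For $t\equiv0,1\pmod4$, that is, $n\equiv2,8\pmod{24}$, Skolem's theorem partitions $\{1,\dots,3t\}$ and no pair is left ($t=0$ is trivial). The remaining $t\equiv2,3\pmod4$ give $n\equiv14,20\pmod{24}$, so case 1 is proved.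

**Step 5: cyclic groups in case 2.** Let $n=6t+2$ with $t\equiv2,3\pmod4$, so $N=3t$ and $n\ge14$. With $x=1$, $y=4$, $z=6$ the differences are $-3,-2,5$, and the core is $\{\pm1,\dots,\pm6\}$; these are $12$ distinct elements because $N\ge6$. Except for $t=3$, it remains to partition $\{7,\dots,3t\}$ into triples with $a+b=c$ or $a+b+c=n$.

For $t\ge15$ use Simpson's theorem with $d=7$ and $m=t-2$: then $m\ge13=2d-1$, $m\equiv0,1\pmod4$, and $d+3m-1=3t$. The values of $t$ below $15$ are $2,3,6,7,10,11,14$.

- $t=2$ ($n=14$): nothing remains.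
- $t=3$ ($n=20$): use instead the core with $x=1$, $y=3$, $z=-5$. Its differences are $-2,8,-6$, so it represents $1,3,5,2,8,6$. What remains is $\{4,7,9\}$, and $4+7+9=20$.
- $t=6$ ($n=38$): $\{7,11,18\}$ with $a+b=c$; with sum $38$: $\{8,13,17\},\{10,12,16\},\{9,14,15\}$.
- $t=7$ ($n=44$): $\{8,9,17\}$ with $a+b=c$; with sum $44$: $\{7,16,21\},\{10,14,20\},\{12,13,19\},\{11,15,18\}$.
- $t=10$ ($n=62$): $\{7,8,15\},\{9,12,21\}$ with $a+b=c$; with sum $62$: $\{10,22,30\},\{11,24,27\},\{13,20,29\},\{14,23,25\},\{16,18,28\},\{17,19,26\}$.
- $t=11$ ($n=68$): $\{7,12,19\},\{8,14,22\},\{9,16,25\}$ with $a+b=c$; with sum $68$: $\{10,26,32\},\{11,24,33\},\{13,27,28\},\{15,23,30\},\{17,20,31\},\{18,21,29\}$.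
- $t=14$ ($n=86$): $\{7,12,19\},\{8,13,21\},\{9,17,26\},\{15,16,31\}$ with $a+b=c$; with sum $86$: $\{10,34,42\},\{11,35,40\},\{14,33,39\},\{18,27,41\},\{20,29,37\},\{22,28,36\},\{23,25,38\},\{24,30,32\}$.

In each line from $t=6$ on, the $t-2$ triples use each number of $\{7,\dots,3t\}$ exactly once, as one checks by ticking off the numbers. This proves case 2.

**Step 6: the maximum number of good 6-sets.** Disjoint good 6-sets in $R$ number at most $\lfloor(n-2)/6\rfloor$. In case 1 the partition leaves at most two pairs, so at most $4$ elements, outside its good 6-sets; hence their number is $\lfloor(n-2)/6\rfloor$. In case 2, $(n-2)/6$ disjoint good 6-sets would cover $R$, which Step 1 excludes, so the maximum is at most $(n-8)/6$. The partition with one core has $(n-14)/6$ good 6-sets outside the core, and the core contains one more. That gives $(n-14)/6+1=(n-8)/6$. $\blacksquare$
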